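# Mapping compact spaces with a strictly positive measure onto Tychonoff cubes, after adding random reals

## 1. Independent pairs of sets and stochastically independent functions

All compact spaces here are Hausdorff, and all measures are Radon measures normalized to be probabilities. We begin with a situation in which a compact space visibly maps onto a large cube.

Let $K$ be compact and let $f_\alpha:K\to[0,1]$ $(\alpha\in\Gamma)$ be continuous. Throughout the lecture we write
$$P_\alpha=\{f_\alpha>2/3\},\qquad Z_\alpha=\{f_\alpha<1/3\}.$$
These are disjoint open sets ("$P$" for positive, "$Z$" for zero).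

**Lemma 1.1.** Let $\Gamma$ be infinite, and suppose that $\bigcap_{\alpha\in F}P_\alpha\cap\bigcap_{\beta\in H}Z_\beta\neq\emptyset$ for all disjoint finite $F,H\subseteq\Gamma$. Then $K$ maps continuously onto $[0,1]^\Gamma$.

**Proof.** Put $F^1_\alpha=\{f_\alpha\ge 2/3\}$ and $F^0_\alpha=\{f_\alpha\le 1/3\}$, two disjoint closed sets. Let $L=\bigcap_{\alpha\in\Gamma}(F^0_\alpha\cup F^1_\alpha)$, a closed subset of $K$, and define $\rho:L\to2^\Gamma$ by $\rho(x)(\alpha)=i$ if and only if $x\in F^i_\alpha$. On $L$ the sets $F^0_\alpha\cap L$ and $F^1_\alpha\cap L$ are closed and complementary, so each coordinate of $\rho$ is continuous. Given $e\in2^\Gamma$, the closed sets $F^{e(\alpha)}_\alpha$ have the finite intersection property by hypothesis. By compactness they have a common point, which lies in $L$ and is mapped to $e$. So $\rho$ is onto.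

Since $\Gamma$ is infinite, $|\Gamma\times\omega|=|\Gamma|$, so $2^\Gamma\cong(2^\omega)^\Gamma$. Applying the binary expansion map $2^\omega\to[0,1]$ in each coordinate, we obtain a continuous surjection $2^\Gamma\to[0,1]^\Gamma$, hence a continuous surjection $L\to[0,1]^\Gamma$. Tietze's theorem extends each of its coordinates to a continuous function $K\to[0,1]$. The resulting map $K\to[0,1]^\Gamma$ is continuous, and it is onto because it is already onto on $L$. $\square$

**Proposition 1.2.** Let $\mu$ be a Radon probability on $K$, let $\Gamma$ be infinite, and suppose $\mu(P_\alpha)>0$ and $\mu(Z_\alpha)>0$ for all $\alpha\in\Gamma$. Suppose the functions are stochastically independent, in the sense that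
$$\mu\Big(\bigcap_{\alpha\in F}P_\alpha\cap\bigcap_{\beta\in H}Z_\beta\Big)=\prod_{\alpha\in F}\mu(P_\alpha)\prod_{\beta\in H}\mu(Z_\beta)$$
for disjoint finite $F,H\subseteq\Gamma$. Then $K$ maps continuously onto $[0,1]^\Gamma$.

**Proof.** The right-hand side is positive, so the intersection is nonempty. Apply Lemma 1.1. $\square$

For instance, let $K=2^{\omega_1}$ with the product measure and $f_\alpha(x)=x(\alpha)$. All the events have measure $1/2$, they are independent, and $2^{\omega_1}$ maps onto $[0,1]^{\omega_1}$.

What changes if we are only told that $K$ carries a measure and is "large", with no independent functions in sight?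

## 2. Suslinean spaces with a measure

**Definition.** A space $K$ *supports* the measure $\mu$ if $\mu(U)>0$ for every nonempty open $U\subseteq K$; we also say that $\mu$ is *strictly positive*. The *support* of a Radon measure is the smallest closed set of full measure; the measure is strictly positive on it. A *Suslinean space* is a non-separable compact space satisfying the countable chain condition (ccc).

If $K$ supports a probability, then $K$ is ccc: in an uncountable disjoint family of nonempty open sets, uncountably many would have measure above some fixed $1/n$. So "Suslinean space supporting a measure" means the same as "non-separable compact space supporting a measure".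

**Measure algebras.** For a set $I$, let $\nu_I$ be the product probability on the Baire $\sigma$-algebra of $2^I$, the one generated by the clopen sets. Every Baire set depends on countably many coordinates: it has the form $\{x:x|J\in B'\}$ with $J\subseteq I$ countable and $B'\subseteq2^J$ Borel. A subset of $2^I$ is *$\nu_I$-null* if it is contained in a Baire set of measure $0$. For example, a singleton $\{x\}$ in $2^{\omega_1}$ is not Baire, because it does not depend on countably many coordinates. It is null, because $\{y:y|\omega=x|\omega\}$ is a Baire set of measure $0$. The algebra $\mathfrak B_I$ consists of the Baire sets modulo null sets. For a one-point $I$ it has two atoms of measure $1/2$; for infinite $I$ it is atomless. The measure algebra of a Radon probability $\mu$ on $K$ consists of the Borel sets modulo $\mu$-null sets, and $[B]$ is the class of $B$.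

**Example 2.1.** Let $I$ be infinite and let $S_I$ be the Stone space of $\mathfrak B_I$. The measure on $\mathfrak B_I$, read on the clopen sets of $S_I$, extends to a Radon probability, and it is strictly positive because every nonempty open set contains a nonempty clopen set. The space $S_I$ is not separable. Indeed, let $u_k$ $(k<\omega)$ be ultrafilters on $\mathfrak B_I$. Partition $1$ into finitely many pieces of measure $<4^{-k-1}$; one of them, say $b_k$, belongs to $u_k$. Since $\sum_k4^{-k-1}<1$, the complement of $\bigvee_kb_k$ is nonzero, and it belongs to no $u_k$. So $S_I$ is a Suslinean space supporting a measure.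

If $I\supseteq\omega_1$, the coordinate events $\{x:x(\alpha)=1\}$, $\alpha<\omega_1$, are clopen in $S_I$ and independent, so Proposition 1.2 maps $S_I$ onto $[0,1]^{\omega_1}$. For $I=\omega$ Proposition 1.2 gives nothing with $\Gamma$ uncountable. Suppose $f_\alpha$ $(\alpha\in\Gamma)$ satisfied its hypotheses on $S_\omega$ with $\Gamma$ uncountable. Then $0<\mu(P_\alpha)<1$ because $Z_\alpha$ is disjoint from $P_\alpha$, so for some $\delta>0$ uncountably many $\mu(P_\alpha)$ lie in $[\delta,1-\delta]$. By independence, for two such indices,
$$\mu(P_\alpha\mathbin\triangle P_\beta)=\mu(P_\alpha)(1-\mu(P_\beta))+\mu(P_\beta)(1-\mu(P_\alpha))\ge2\delta^2 .$$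
But Borel sets in $S_\omega$ are approximated in measure by clopen sets, that is, by elements of $\mathfrak B_\omega$, and these are approximated by the countably many clopen subsets of $2^\omega$. So the measure algebra is separable in the metric $\mu(A\mathbin\triangle B)$ and contains no uncountable $2\delta^2$-separated set. A general method must therefore do without stochastic independence.

**The problem.** Piotr Borodulin-Nadzieja and Grzegorz Plebanek, in "Measures on Suslinean spaces", arXiv:1511.04979 (2015), ask: *is there a Suslinean space supporting a measure which cannot be mapped continuously onto $[0,1]^{\omega_1}$?* Under the continuum hypothesis, Kunen constructed a first-countable Suslinean space supporting a measure, and first-countable spaces cannot be mapped continuously onto $[0,1]^{\omega_1}$. So under CH the answer is yes. The paper also constructs such a space under Martin's axiom. The question is what ZFC alone proves, and the answer is that ZFC does not prove that such a space exists.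

**Setting.** From now on $V\models$ ZFC, and $\theta\in V$ is a regular uncountable cardinal with $\lambda^\omega<\theta$ for all cardinals $\lambda<\theta$. Examples are $\theta=(2^\omega)^+$, and $\theta=\omega_2$ if $V\models$ CH. Taking $\lambda=2$ we see $2^\omega<\theta$, so $\theta\ge\omega_2$. In $V$, let $\mathbb P$ be the set of Baire subsets of $2^\theta$ of positive $\nu_\theta$-measure, ordered by inclusion, and let $G$ be $\mathbb P$-generic over $V$. This is the forcing that adds $\theta$ random reals.

**Theorem 2.2.** In $V[G]$, every non-separable compact space supporting a measure maps continuously onto $[0,1]^{\omega_1}$.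

**Theorem 2.3.** In $V[G]$ we have $\mathfrak c=\theta$, and for every compact space $K$ the following are equivalent:

- (a) $K$ carries a Radon measure with non-separable support;
- (b) $K$ maps continuously onto $[0,1]^{\mathfrak c}$.

In particular every Suslinean space supporting a measure maps onto $[0,1]^{\mathfrak c}$. The implication (b)⇒(a) holds in ZFC. In no model of ZFC can $\mathfrak c$ be replaced by $\mathfrak c^+$: ZFC proves that there is a Suslinean space supporting a measure that does not map onto $[0,1]^{\mathfrak c^+}$.

**Consequence of Theorem 2.2.** Start from any model of ZFC and take $\theta=(2^\omega)^+$. In $V[G]$, every Suslinean space supporting a measure maps continuously onto $[0,1]^{\omega_1}$. So, if ZFC is consistent, ZFC does not prove the existence of a Suslinean space supporting a measure with no continuous surjection onto $[0,1]^{\omega_1}$. Together with Kunen's example under CH, the existence of such a space is independent of ZFC.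

The functions $f_\alpha$ will have to come from non-separability itself. We first collect what we need about random reals.

## 3. The random generic point, and names as Borel functions

Baire sets, Borel sets and Borel functions of $V$ are reinterpreted in $V[G]$ through their codes. All Borel sets that we define below from a Borel function $\varphi$ with values in $Z^\omega$ ($Z$ countable) are explicit countable Boolean combinations of sets $\{u:\varphi(u)(n)=c\}$ and clopen sets, with the combination lying in $V$. So in $V[G]$ the reinterpreted set is given by the same formula. For countable $J\in V$, $\mathrm{Clop}(2^J)$ is the countable set of clopen subsets of $2^J$, identified with finite combinatorial codes; it is the same in $V$ and in $V[G]$.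

We also use *mixing of names*. If $y\in Y$ in $V[G]$, take a name $\sigma$ for $y$ and $p\in G$ forcing $\sigma\in Y$. Let $\dot y$ name $\sigma$ if $p\in\dot G$ and a fixed default element of $Y$ otherwise. Then every condition forces $\dot y\in Y$. The same works for sequences.

**Fact 3.1 (ccc).** $\mathbb P$ is ccc. Hence cardinals and cofinalities are preserved, and if $\langle X_\xi:\xi<\eta\rangle\in V[G]$ is a sequence of countable sets of ordinals, there is $\langle X'_\xi:\xi<\eta\rangle\in V$ with $X_\xi\subseteq X'_\xi$ and each $X'_\xi$ countable in $V$.

**Proof.** Two conditions are incompatible exactly when their intersection is null. In an uncountable antichain uncountably many members have measure $>1/n$ for some $n$; then $n+1$ of them, with pairwise null intersections, would have total measure $>1$. Preservation of cardinals and cofinalities is the textbook consequence of ccc. For the covers (empty sets need no care, as we may add $0$ to every $X_\xi$), let $\dot x(\xi,n)$ name an enumeration of $X_\xi$, forced by some $p\in G$ to be an ordinal for all $\xi,n$. Let $X'_\xi$ be the set of all ordinals $\gamma$ such that some $r\le p$ and some $n$ satisfy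 $r\Vdash\dot x(\xi,n)=\gamma$. For each $n$, conditions deciding different values are incompatible, so $X'_\xi$ is countable. $\square$

**Fact 3.2 (the generic point).** $G$ determines $g\in2^\theta$ such that for every Baire $B\subseteq2^\theta$ in $V$ we have $g\in B\iff B\in G$. In particular $g$ avoids all null Baire sets coded in $V$. Consequently, if $A_0,A_1,\dots\subseteq\theta$ are countably many pairwise disjoint countable sets, with the sequence in $V$, and $N\subseteq\prod_i2^{A_i}$ is a null Borel set coded in $V$, then $(g|A_i)_i\notin N$.

**Proof.** For any Baire $B$, the set $\{p:p\subseteq B\text{ or }p\cap B=\emptyset\}$ is dense, since $p\cap B$ or $p\setminus B$ has positive measure. As $G$ is upward closed and its members are compatible, exactly one of $B$, $2^\theta\setminus B$ belongs to $G$. In particular exactly one of $\{x:x(\alpha)=0\}$, $\{x:x(\alpha)=1\}$ is in $G$; let $g(\alpha)$ be the corresponding value. A clopen set is a finite Boolean combination of such sets, and $G$ is a filter, so the equivalence holds for clopen $B$. Proceed by induction on Borel codes. Complements: exactly one of $B$ and its complement is in $G$. Countable unions $B=\bigcup_nB_n$: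 if some $B_n\in G$ then $B\in G$. If $B\in G$, the set of $p\subseteq B$ with $p\subseteq B_n$ for some $n$ is dense below $B$, because a positive-measure subset of $B$ meets some $B_n$ in positive measure; so some $B_n\in G$. This proves the equivalence. A null set is not a condition, so it is not in $G$ and does not contain $g$. For the last sentence, the map $x\mapsto(x|A_i)_i$ is measure preserving because the $A_i$ are disjoint, so the preimage of $N$ is a null Baire set coded in $V$, and $g$ avoids it. $\square$

We use the last sentence also after renaming coordinates: if $e_i:L_i\to\theta$ are injections with pairwise disjoint ranges, $L_i$ countable, all in $V$, then $(g\circ e_i)_i$ avoids every null Borel subset of $\prod_i2^{L_i}$ coded in $V$.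

**Fact 3.3 (names as Borel functions).** Let $Y=Z^\omega$ with $Z\in V$ countable, and let $\dot y$ be a name for an element of $Y$. Then in $V$ there are a countable $A\subseteq\theta$ and a Borel $\varphi:2^A\to Y$ with $\Vdash\dot y=\varphi(\dot g|A)$. The same applies to finite products of such $Y$.

**Proof.** For each $n$ take a maximal antichain of conditions deciding $\dot y(n)$. It is countable, and its members have pairwise null intersections, so after removing a null set we may take them pairwise disjoint. By maximality their union has full measure. Let $A$ be a countable set of coordinates on which all members, for all $n$, depend. Let $\varphi(u)(n)$ be the value decided by the member whose trace on $2^A$ contains $u$, and a default value on the remaining null set. By Fact 3.2, $g$ lies in exactly one member for each $n$, that member is in $G$, and so $\dot y(n)$ has value $\varphi(g|A)(n)$. A finite product of spaces $Z_i^\omega$ is $(\prod_iZ_i)^\omega$. $\square$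

## 4. $\Delta$-systems of countable sets, and Maharam's theorem

**Fact 4.1 ($\Delta$-system lemma).** In $V$: if $\langle A_\alpha:\alpha\in W_0\rangle$ are countable sets and $W_0\in[\theta]^\theta$, there are $W\in[W_0]^\theta$ and $R$ with $A_\alpha\cap A_\beta=R$ for distinct $\alpha,\beta\in W$.

The set $R$ is the *root*. For example, the sets $\{0\}\cup[\omega\alpha,\omega\alpha+\omega)$ with $\alpha\ge1$ form a $\Delta$-system with root $\{0\}$.

**Proof.** Re-index so that $W_0=\theta$. Since $|\bigcup_\alpha A_\alpha|\le\theta$, assume $\bigcup_\alpha A_\alpha\subseteq\theta$. As $\theta\ge\omega_2$ is regular, $T=\{\delta<\theta:\mathrm{cf}\,\delta=\omega_1\}$ is stationary. For $\delta\in T$ the countable set $A_\delta\cap\delta$ is bounded in $\delta$. By Fodor's lemma there are a stationary $T'\subseteq T$ and $\gamma<\theta$ with $A_\delta\cap\delta\subseteq\gamma$ for $\delta\in T'$. There are at most $|\gamma|^\omega<\theta$ possible infinite values of $A_\delta\cap\delta$, and fewer than $\theta$ finite ones, so there are a stationary $T''\subseteq T'$ and $R$ with $A_\delta\cap\delta=R$ for $\delta\in T''$. Each $A_\delta$ is bounded in $\theta$, so we can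 choose $W\in[T'']^\theta$ recursively with $A_\delta\subseteq\delta'$ whenever $\delta<\delta'$ are in $W$. For such $\delta<\delta'$, $A_\delta\cap A_{\delta'}\subseteq A_{\delta'}\cap\delta'=R$, and $R$ is contained in both sets. $\square$

**Fact 4.2 (Maharam).** Every probability algebra has a measure-preserving Boolean embedding into some $\mathfrak B_\kappa$, where $\kappa$ may be taken arbitrarily large.

**Proof.** By Maharam's theorem there is a countable partition of unity $(b_i)$ such that each $b_i$ is an atom or the algebra below $b_i$ is a rescaled copy of some $\mathfrak B_{\kappa_i}$, $\kappa_i$ infinite. Let $\kappa$ be infinite and $\ge\sup\kappa_i$. Choose a partition of unity $(e_i)$ in $\mathfrak B_\kappa$ where $e_i$ has the measure of $b_i$. The algebra below $e_i$ is a rescaled copy of $\mathfrak B_\kappa$, and $\mathfrak B_{\kappa_i}$ embeds in $\mathfrak B_\kappa$ by pulling back along $2^\kappa\to2^{\kappa_i}$. So the algebra below $b_i$ embeds below $e_i$, with measure preserved (an atom $b_i$ is sent to $e_i$). Join these embeddings over $i$. $\square$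

For example, the measure algebra of Lebesgue measure on $[0,1]$ is $\mathfrak B_\omega$, by binary expansion.

## 5. Small $\pi$-bases imply separability in $V[G]$

**Definition.** A *$\pi$-base* of $K$ is a family of nonempty open sets such that every nonempty open set contains a member of it.

A space with a countable $\pi$-base is separable: pick a point in each member. The converse fails. The space $2^{\omega_1}$ is separable: view $\omega_1$ as a set of reals and take the traces of finite unions of rational intervals. It has no countable $\pi$-base: given countably many nonempty open sets, choose inside each a nonempty set depending on finitely many coordinates, and pick $\alpha$ not among all these coordinates; then $\{x:x(\alpha)=1\}$ contains none of the open sets. We now show that in $V[G]$, for spaces supporting a measure, "countable" can be relaxed to "of size $<\theta$".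

The first nontrivial case shows the method. Let $C_\xi$ $(\xi<\omega_1)$ be compact subsets of $2^\omega$ of positive measure. To find a countable set meeting all of them, note that $\{\bar x\in(2^\omega)^\omega:\forall k\ x_k\notin C_\xi\}$ is null for each $\xi$. If $\omega_1$ null sets do not cover $(2^\omega)^\omega$, pick $\bar x$ outside all of them, and $\{x_k:k<\omega\}$ works. So we need a statement about null sets (Lemma 5.1), and a way to replace $2^\omega$ by an arbitrary $K$ (Lemma 5.2).

**Lemma 5.1.** In $V[G]$: if $|I|<\theta$ and $\mathcal N$ is a family of fewer than $\theta$ $\nu_I$-null sets, then $\bigcup\mathcal N\neq2^I$.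

**Proof.** The idea is that fewer than $\theta$ null sets are named using fewer than $\theta$ coordinates of $g$, and $g$ read on fresh coordinates avoids them.

**Step 1: a normal form for null sets.** Enlarging $I$ and renaming its elements, let $I=\delta$ be an infinite ordinal below $\theta$; let $\mathcal N=\{N_\xi:\xi<\eta\}$ with $\eta<\theta$. A null set depending on a countable set $J$ of coordinates is contained in some $\{x:x|J\in\limsup_nc_n\}$ with $c_n\in\mathrm{Clop}(2^J)$ and $\sum_n\nu_J(c_n)\le1$: for each $n$ cover it by an open set of measure $\le2^{-n-1}$, write this open set as a disjoint union of clopen sets, and enumerate all pieces for all $n$ (filling up with empty sets). A point of the null set lies in at least one piece for each $n$, hence in infinitely many terms of the enumeration. Each $N_\xi$ is contained in a null Baire set depending on countably many coordinates, and by Fact 3.1 these sets of coordinates can be enlarged to $J_\xi$, countable in $V$, with $\langle J_\xi:\xi<\eta\rangle\in V$. So, enlarging $N_\xi$, we may assume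
$$N_\xi=\{x:x|J_\xi\in\limsup_nz_\xi(n)\},\qquad z_\xi\in\mathrm{Clop}(2^{J_\xi})^\omega,\quad\sum_n\nu(z_\xi(n))\le1 .$$

**Step 2: the fresh coordinates.** Fix a sequence of names for the $z_\xi$. By Fact 3.3, $z_\xi=\varphi_\xi(g|A_\xi)$ with $\langle A_\xi,\varphi_\xi\rangle_{\xi<\eta}\in V$ and $A_\xi$ countable. The set $A=\bigcup_\xi A_\xi$ has size $<\theta$. Choose in $V$ an injection $k:\delta\to\theta\setminus A$, and let $x=g\circ k\in2^\delta$.

**Step 3: $x$ avoids every $N_\xi$.** The set
$$\Big\{(u,w)\in2^{A_\xi}\times2^{J_\xi}:\ \sum_n\nu(\varphi_\xi(u)(n))\le1,\ w\in\limsup_n\varphi_\xi(u)(n)\Big\}$$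
is Borel and coded in $V$. By the Borel–Cantelli lemma each of its sections at $u$ is null, so it is null by Fubini. Since $A_\xi\cap k[J_\xi]=\emptyset$, Fact 3.2 says that $(g|A_\xi,x|J_\xi)$ is not in it. As $\varphi_\xi(g|A_\xi)=z_\xi$ satisfies the first requirement, the second fails: $x|J_\xi\notin\limsup_nz_\xi(n)$. So $x\notin N_\xi$. $\square$

**Lemma 5.2.** In $V[G]$: let $\mu$ be a Radon probability on a compact $K$, and let $C_\xi$ $(\xi<\eta)$, $\eta<\theta$, be compact sets of positive measure. Then some countable $D\subseteq K$ meets every $C_\xi$.

**Proof.** Let $\Phi$ be a measure-preserving embedding of the measure algebra of $\mu$ into some $\mathfrak B_\kappa$ (Fact 4.2). Represent $\Phi([C_\xi])$ by a Baire set $E_\xi$ depending on a countable nonempty $J_\xi\subseteq\kappa$. Let $I=\bigcup_\xi J_\xi$, so $|I|<\theta$, and view $E_\xi$ as a subset of $2^I$.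

In $(2^I)^\omega\cong2^{I\times\omega}$ consider the following sets, fewer than $\theta$ in number:

- $\{\bar x:x_k\in\bigcap_{\xi\in F}E_\xi\}$, for $k<\omega$ and finite nonempty $F\subseteq\eta$ with $\nu_I(\bigcap_{\xi\in F}E_\xi)=0$;
- $\{\bar x:\forall k\ x_k\notin E_\xi\}$, for $\xi<\eta$.

The first are null by choice of $F$, the second because $\nu_I(E_\xi)=\mu(C_\xi)>0$ and $\lim_m(1-\mu(C_\xi))^m=0$. By Lemma 5.1 pick $\bar x$ outside all of them.

The $x_k$ are not points of $K$, but each one determines a point. Fix $k$. If $F$ is a finite nonempty subset of $\{\xi:x_k\in E_\xi\}$, then $\nu_I(\bigcap_{\xi\in F}E_\xi)>0$, so $\mu(\bigcap_{\xi\in F}C_\xi)>0$, and in particular $\bigcap_{\xi\in F}C_\xi\neq\emptyset$. By compactness there is $d_k\in K$ lying in $C_\xi$ for every $\xi$ with $x_k\in E_\xi$ (any $d_k\in K$ if there is no such $\xi$). Let $D=\{d_k:k<\omega\}$. Each $\xi$ has some $k$ with $x_k\in E_\xi$, and then $d_k\in C_\xi$. $\square$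

**Corollary 5.3.** In $V[G]$: if $K$ is compact, supports a measure, and has a $\pi$-base of size $<\theta$, then $K$ is separable.

**Proof.** Each member of the $\pi$-base has positive measure, so it contains a compact set of positive measure. Lemma 5.2 gives a countable set meeting all these compact sets; it is dense. $\square$

## 6. A recursion along non-separability, and its one-sidedness

Work in $V[G]$. Let $K$ be a non-separable compact space with a strictly positive Radon probability $\mu$. We now produce functions $f_\alpha$.

**Construction.** By recursion on $\alpha<\theta$ we choose continuous $f_\alpha:K\to[0,1]$, with $P_\alpha,Z_\alpha$ as in Section 1. Let $\mathcal C_\alpha$ consist of $K$ and all nonempty finite intersections of sets $P_\beta,Z_\beta$ with $\beta<\alpha$. It consists of nonempty open sets and $|\mathcal C_\alpha|<\theta$, so by Corollary 5.3 it is not a $\pi$-base. Hence there is a nonempty open $U_\alpha$ containing no member of $\mathcal C_\alpha$. By Urysohn's lemma let $f_\alpha$ be $0$ off $U_\alpha$ and $1$ at some point of $U_\alpha$.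

Then $P_\alpha\ne\emptyset$, so $\mu(P_\alpha)>0$. If $C\in\mathcal C_\alpha$, then $C\cap Z_\alpha\supseteq C\setminus U_\alpha\ne\emptyset$, and since $C\cap Z_\alpha$ is open, $\mu(C\cap Z_\alpha)>0$.

Fix a cardinal $\kappa\ge\theta$ and a measure-preserving embedding $\Phi$ of the measure algebra of $\mu$ into $\mathfrak B_\kappa$ (Fact 4.2). Put $a^1_\alpha=\Phi([P_\alpha])$ and $a^0_\alpha=\Phi([Z_\alpha])$. An intersection of positive measure is nonempty, so we have shown, for distinct $\alpha_1,\dots,\alpha_n<\alpha<\theta$ $(n\ge0)$ and $\varepsilon\in\{0,1\}^n$ (the empty meet being $1$):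
$$\text{if }\ \bigwedge_ia^{\varepsilon_i}_{\alpha_i}\neq0,\ \text{ then }\ \bigwedge_ia^{\varepsilon_i}_{\alpha_i}\wedge a^0_\alpha\neq0.\tag{$\dagger$}$$

**What a symmetric version would give.** For a set $W\subseteq\theta$ consider the statement that for all distinct $\beta,\beta_1,\dots,\beta_n\in W$, in any order, $n\ge0$, and all $\varepsilon\in\{0,1\}^n$:
$$\text{if }\ \bigwedge_ia^{\varepsilon_i}_{\beta_i}\neq0,\ \text{ then }\ \bigwedge_ia^{\varepsilon_i}_{\beta_i}\wedge a^0_\beta\neq0.\tag{$\ddagger$}$$

**Lemma 6.1.** Suppose $W$ satisfies $(\ddagger)$, and $\Gamma\subseteq W$ is infinite and such that $\mu(\bigcap_{\alpha\in F}P_\alpha)>0$ for all finite $F\subseteq\Gamma$. Then $K$ maps continuously onto $[0,1]^\Gamma$.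

**Proof.** We show by induction on $|H|$ that $\mu(\bigcap_{\alpha\in F}P_\alpha\cap\bigcap_{\beta\in H}Z_\beta)>0$ for disjoint finite $F,H\subseteq\Gamma$. For $H=\emptyset$ this is the hypothesis. Let $H=H'\cup\{\beta\}$ with $\beta\notin H'$. By induction $\bigcap_{\alpha\in F}P_\alpha\cap\bigcap_{\gamma\in H'}Z_\gamma$ has positive measure, and its indices are distinct elements of $W\setminus\{\beta\}$. By $(\ddagger)$ its intersection with $Z_\beta$ has positive measure. Lemma 1.1 finishes the proof. $\square$

**Where the direct approach stops.** One would like to run this induction with $(\dagger)$. The induction must add $Z_\beta$ to an intersection that may contain $P_\alpha$ with $\alpha>\beta$, and $(\dagger)$ says nothing about that. The loss is real, as the following example shows. In $2^\omega$ let $f_n$ be the indicator of $U_n=P_n=[1^{n+1}]$, the set of $x$ beginning with $n+1$ ones, so $Z_n=2^\omega\setminus P_n$. A nonempty finite intersection $C$ of sets $P_m,Z_m$ with $m<n$ is of one of two kinds. If only sets $P_m$ occur, $C$ is all of $2^\omega$ or some $[1^m]$ with $m\le n$, which meets $Z_n$. If some $Z_m$ occurs, then $C\subseteq Z_m\subseteq Z_n$.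 In both cases $U_n$ contains no such $C$, so these choices obey the rule of the construction, and $(\dagger)$ holds for them. The finite intersections of the $P_n$ even have positive measure. Yet $Z_0\cap P_1=\emptyset$. A sequence satisfying $(\dagger)$ may be a decreasing chain, with no independence in it at all.

One may hope to repair this with a $\Delta$-system: if the $a^i_\alpha$ were represented on pairwise disjoint sets of coordinates, they would be independent, and Proposition 1.2 would apply to those $\alpha$ with $a^1_\alpha,a^0_\alpha\neq0$. In general there is a root $J$, and over the root we have only conditional independence. For $K=S_\omega$, whose measure algebra is $\mathfrak B_\omega$, we may have $\Phi$ represent everything on the coordinates in $\omega$, and then the root absorbs all the information.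

## 7. Removing the order with two $\Delta$-systems

What saves us is that the sequence $\langle a^1_\alpha,a^0_\alpha\rangle$ lives in a random extension. Here is the mechanism in its simplest form. Let $s_\alpha(n)=g(\omega\alpha+n)$, let $N\subseteq2^\omega\times2^\omega$ be a Borel set coded in $V$, and suppose it is forced that $(s_\alpha,s_\beta)\notin N$ for one pair $\alpha<\beta$. Then $N$ is null: otherwise $\{x:(x(\omega\alpha+n)_n,x(\omega\beta+n)_n)\in N\}$ is a condition forcing $(s_\alpha,s_\beta)\in N$. But if $N$ is null, then by Fact 3.2 also $(s_\beta,s_\alpha)\notin N$. A Borel relation between independent random reals, once forced in one order, holds in every order.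

To apply this we need that (i) the truth of $(\dagger)$ is a Borel condition on reals $y_\alpha$ coding the pairs $(a^1_\alpha,a^0_\alpha)$, the *same* Borel condition for all choices of indices; and (ii) up to a common part, the $y_\alpha$ arise from independent pieces of $g$ by the *same* Borel function. A $\Delta$-system of subsets of $\kappa$ gives (i); a $\Delta$-system of subsets of $\theta$ gives (ii).

**Lemma 7.1.** There is $W\in V$, $W\in[\theta]^\theta$, such that in $V[G]$ the set $W$ satisfies $(\ddagger)$.

**Proof.**

**Step 1: a condition forcing $(\dagger)$.** Fix a name for the sequence $\langle a^1_\alpha,a^0_\alpha\rangle_{\alpha<\theta}$ and a condition $q\in G$ which decides $\kappa$ and forces that $\langle\dot a^1_\alpha,\dot a^0_\alpha\rangle_{\alpha<\theta}$ is a sequence of pairs of elements of $\mathfrak B_\kappa$ satisfying $(\dagger)$. Write $q=\{x:x|S\in Q_0\}$ with $S\subseteq\theta$ countable.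

**Step 2: supports in $\kappa$ form a $\Delta$-system.** The aim is to make the pairs conditionally independent over a fixed countable set. Elements of $\mathfrak B_\kappa$ are represented by Baire sets, each depending on countably many coordinates. By the argument of Fact 3.1, carried out below $q$, there is in $V$ a sequence of countable $J_\alpha\subseteq\kappa$ such that $q$ forces $\dot a^1_\alpha,\dot a^0_\alpha$ to be represented by Baire sets depending on $J_\alpha$. Enlarging, assume $\omega\cup[\omega\alpha,\omega\alpha+\omega)\subseteq J_\alpha$; this makes sense since $\kappa\ge\theta$. By Fact 4.1 there are $W_0\in[\theta]^\theta$ and $J$ with $J_\alpha\cap J_\beta=J$ for distinct $\alpha,\beta\in W_0$. The blocks $[\omega\alpha,\omega\alpha+\omega)$ are pairwise disjoint, so the countable set $J$ meets only countably many of them; discard those $\alpha$ from $W_0$. Now $J\supseteq\omega$ is countably infinite, each $J_\alpha\setminus J$ $(\alpha\in W_0)$ contains the block of $\alpha$ and is countably infinite, and $J$ together with the sets $J_\alpha\setminus J$ forms a pairwise disjoint family. Fix in $V$ bijections $h_\alpha:\omega\to J_\alpha\setminus J$ and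 let
$$\pi_\alpha:2^\kappa\to2^J\times2^\omega,\qquad\pi_\alpha(x)=(x|J,\ x\circ h_\alpha).$$

**Step 3: coding the pairs by reals.** Let $Y=\big(\mathrm{Clop}(2^J\times2^\omega)^\omega\big)^2$. For $y=(y^1,y^0)\in Y$ put $B^i_y=\limsup_ny^i(n)\subseteq2^J\times2^\omega$. Every Borel $B\subseteq2^J\times2^\omega$ equals some such limsup up to a null set: choose clopen $c_n$ whose symmetric difference with $B$ has measure $<2^{-n}$. By Borel–Cantelli almost every point lies in only finitely many of these symmetric differences, and such a point is in $B$ if and only if it is in $\limsup_nc_n$. A Baire subset of $2^\kappa$ depending on $J_\alpha$ is $\pi_\alpha^{-1}(B)$ for a Borel $B$. So there are names $\dot y_\alpha$ for elements of $Y$ $(\alpha\in W_0)$, with a default value below conditions incompatible with $q$, such that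
$$q\Vdash\dot a^i_\alpha=[\pi_\alpha^{-1}(B^i_{\dot y_\alpha})],\qquad i=0,1.$$

**Step 4: measures of meets are one Borel function of the codes.** For $\varepsilon\in\{0,1\}^n$ and $y_1,\dots,y_n\in Y$ put
$$m_\varepsilon(y_1,\dots,y_n)=(\nu_J\otimes\nu_\omega^{\,n})\{(t,t_1,\dots,t_n):(t,t_i)\in B^{\varepsilon_i}_{y_i}\text{ for all }i\},$$
with value $1$ if $n=0$. For $N\le M$ let $r(N,M)$ be the measure of the clopen set
$$\Big\{(t,t_1,\dots,t_n):(t,t_i)\in\bigcup_{N\le k\le M}y_i^{\varepsilon_i}(k)\text{ for all }i\Big\}.$$
For fixed $N$ these sets increase with $M$, and their union is the set where $(t,t_i)\in\bigcup_{k\ge N}y_i^{\varepsilon_i}(k)$ for all $i$. These unions decrease with $N$, and their intersection is the set defining $m_\varepsilon$. Hence $m_\varepsilon(y_1,\dots,y_n)=\lim_N\lim_Mr(N,M)$. The numbers $r(N,M)$ are rational and computed from finitely many values of the $y_i$. So $m_\varepsilon$ is Borel, and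
$$m_\varepsilon(\bar y)=0\iff\forall j\ge1\ \exists N\ \forall M\ge N\quad r(N,M)\le1/j$$
is an arithmetical condition on $\bar y$, hence absolute between $V$ and $V[G]$.

Since $J$ and the $J_\alpha\setminus J$ are pairwise disjoint, for all distinct $\alpha_1,\dots,\alpha_n\in W_0$, in whatever order, the map $x\mapsto(x|J,x\circ h_{\alpha_1},\dots,x\circ h_{\alpha_n})$ from $2^\kappa$ to $2^J\times(2^\omega)^n$ is measure preserving. So $q$ forces
$$\nu_\kappa\Big(\bigwedge_i\dot a^{\varepsilon_i}_{\alpha_i}\Big)=m_\varepsilon(\dot y_{\alpha_1},\dots,\dot y_{\alpha_n}).\tag{7.1}$$
Let $D_\varepsilon\subseteq Y^{n+1}$ be the Borel set of all $(y,y_1,\dots,y_n)$ such that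
$$m_\varepsilon(y_1,\dots,y_n)=0\quad\text{or}\quad m_{\varepsilon^\frown0}(y_1,\dots,y_n,y)>0 .$$
By (7.1), $(y_\beta,y_{\beta_1},\dots,y_{\beta_n})\in D_\varepsilon$ is exactly the implication in $(\ddagger)$. This is (i).

**Step 5: one Borel function names all codes.** By Fact 3.3 take in $V$ countable $A_\alpha\subseteq\theta$ and Borel $\varphi_\alpha:2^{A_\alpha}\to Y$ with $\Vdash\dot y_\alpha=\varphi_\alpha(\dot g|A_\alpha)$ for $\alpha\in W_0$. Enlarging, assume $S\cup[\omega\alpha,\omega\alpha+\omega)\subseteq A_\alpha$. By Fact 4.1, and discarding countably many indices as in Step 2, we get $W_1\in[W_0]^\theta$ and a countable $R\supseteq S$ with $A_\alpha\cap A_\beta=R$ for distinct $\alpha,\beta\in W_1$ and every $A_\alpha\setminus R$ infinite. Fix in $V$ bijections $e_\alpha:\omega\to A_\alpha\setminus R$ and write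
$$\varphi_\alpha(u)=\psi_\alpha(u|R,\ u\circ e_\alpha),\qquad\psi_\alpha:2^R\times2^\omega\to Y\text{ Borel}.$$
In $V$ there are at most $2^\omega<\theta$ Borel functions from $2^R\times2^\omega$ to $Y$, and $\theta$ is regular. So there are $W\in[W_1]^\theta$ and $\psi$ with $\psi_\alpha=\psi$ for all $\alpha\in W$. This is (ii): $\dot y_\alpha=\psi(\dot g|R,\dot g\circ e_\alpha)$ for $\alpha\in W$, and $R$ and the ranges of the $e_\alpha$ are pairwise disjoint. Since $S\subseteq R$, write $q=\{x:x|R\in Q\}$.

**Step 6: failure of the implication is a null event.** Fix $n$ and $\varepsilon\in\{0,1\}^n$ and let, in $V$,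
$$N_\varepsilon=\{(u,s,s_1,\dots,s_n)\in2^R\times(2^\omega)^{n+1}:u\in Q,\ (\psi(u,s),\psi(u,s_1),\dots,\psi(u,s_n))\notin D_\varepsilon\},$$
a Borel set. We claim it is null. Suppose not. Pick $\alpha_1<\dots<\alpha_n<\alpha$ in $W$. By the disjointness in Step 5 the set
$$q'=\{x\in2^\theta:(x|R,\ x\circ e_\alpha,\ x\circ e_{\alpha_1},\dots,x\circ e_{\alpha_n})\in N_\varepsilon\}$$
has positive measure, and $q'\le q$ because $u\in Q$ is required. By Fact 3.2, $q'$ forces $\dot g\in q'$, hence $(\dot y_\alpha,\dot y_{\alpha_1},\dots,\dot y_{\alpha_n})\notin D_\varepsilon$. By (7.1), $q'$ forces $\bigwedge_i\dot a^{\varepsilon_i}_{\alpha_i}\neq0$ and $\bigwedge_i\dot a^{\varepsilon_i}_{\alpha_i}\wedge\dot a^0_\alpha=0$. Since all $\alpha_i<\alpha$, this contradicts that $q$ forces $(\dagger)$.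

**Step 7: the implication in any order.** Let $\beta,\beta_1,\dots,\beta_n\in W$ be distinct, in any order. The set $N_\varepsilon$ is null and coded in $V$, and its definition mentions no indices. By Fact 3.2,
$$(g|R,\ g\circ e_\beta,\ g\circ e_{\beta_1},\dots,g\circ e_{\beta_n})\notin N_\varepsilon .$$
Since $q\in G$, we have $g\in q$, that is, $g|R\in Q$. Hence $(y_\beta,y_{\beta_1},\dots,y_{\beta_n})\in D_\varepsilon$, where $y_\gamma$ is the value of $\dot y_\gamma$. By (7.1) this is the implication in $(\ddagger)$. $\square$

In the chain of Section 6 each set is coded in its own way. Here $\theta$ indices share one $\psi$, and that is what makes the order invisible.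

## 8. The surjection onto $[0,1]^{\omega_1}$

**Proof of Theorem 2.2.** Work in $V[G]$ with $K$, $\mu$, $P_\alpha$, $Z_\alpha$ from Section 6 and $W$ from Lemma 7.1. By Lemma 6.1 it remains to find an uncountable subset of $W$ on which the $P_\alpha$ have finite intersections of positive measure. Let $W'\subseteq W$ have size $\omega_1$, and for $\alpha\in W'$ choose a compact $C_\alpha\subseteq P_\alpha$ with $\mu(C_\alpha)>0$. Since $\omega_1<\theta$, Lemma 5.2 gives a countable $D$ meeting every $C_\alpha$. As $D$ is countable and $W'$ is not, some $d\in D$ lies in $P_\alpha$ for all $\alpha$ in a set $\Gamma\subseteq W'$ of size $\omega_1$. For finite $F\subseteq\Gamma$ the open set $\bigcap_{\alpha\in F}P_\alpha$ contains $d$, so it has positive measure because $\mu$ is strictly positive. By Lemma 6.1, $K$ maps continuously onto $[0,1]^\Gamma\cong[0,1]^{\omega_1}$. $\blacksquare$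

## 9. From $\omega_1$ to $\mathfrak c$: conditional probabilities over the root

We now prove the parts of Theorem 2.3 that concern $V[G]$.

**Step 1: $\mathfrak c=\theta$ in $V[G]$.** The reals $n\mapsto g(\omega\alpha+n)$ $(\alpha<\theta)$ are distinct, because for $\alpha\neq\beta$ the set of $x\in2^\theta$ with $x(\omega\alpha+n)=x(\omega\beta+n)$ for all $n$ is null. So $\mathfrak c\ge\theta$. Conversely, by Fact 3.3 every element of $2^\omega$ is $\varphi(g|A)$ with $(A,\varphi)\in V$, $A\subseteq\theta$ countable and $\varphi:2^A\to2^\omega$ Borel. Countable subsets of the regular cardinal $\theta$ are bounded, so in $V$ we have $\theta^\omega=\theta\cdot\sup_{\lambda<\theta}\lambda^\omega=\theta$, the supremum being over cardinals. Thus there are at most $\theta^\omega\cdot2^\omega=\theta$ such pairs, and $\mathfrak c\le\theta$.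

In Section 8 we used $\omega_1$ indices so that Lemma 5.2 applied. With all $\theta$ indices of $W$ it does not apply. Instead we use the conditional independence over $J$ from Step 2 of Lemma 7.1, together with $\omega_1$ points of $2^J$ that meet all positive sets.

**Step 2: $\omega_1$ points meeting all sets of positive measure.** Let $J\in V$ be countably infinite. We claim that in $V[G]$ there is $\{t_\xi:\xi<\omega_1\}\subseteq2^J$ meeting every Borel subset of $2^J$ of positive measure. Fix in $V$ injections $k_\xi:J\to\theta$ $(\xi<\omega_1)$ with pairwise disjoint ranges and let $t_\xi=g\circ k_\xi$. A Borel set of positive measure contains a compact one, so consider $E=2^J\setminus\bigcup_nz(n)$ of positive measure with $z\in\mathrm{Clop}(2^J)^\omega$. Write $z=\varphi(g|A)$ as in Fact 3.3. Since $A$ is countable and the ranges are disjoint, only countably many $\mathrm{ran}(k_\xi)$ meet $A$, so we may choose in $V$ distinct $\xi_0,\xi_1,\dots<\omega_1$ with $\mathrm{ran}(k_{\xi_i})\cap A=\emptyset$. Consider the set of all $(u,(w_i)_i)\in2^A\times(2^J)^\omega$ such that $2^J\setminus\bigcup_n\varphi(u)(n)$ has positive measure but contains no $w_i$. It is Borel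 and coded in $V$ (positive measure means that for some rational $r<1$ and all $m$, $\nu_J(\bigcup_{n<m}\varphi(u)(n))\le r$). If the set $2^J\setminus\bigcup_n\varphi(u)(n)$ has measure $p>0$, the section at $u$ has measure $\lim_m(1-p)^m=0$; otherwise the section is empty. By Fubini the set is null, so by Fact 3.2 it does not contain $(g|A,(t_{\xi_i})_i)$. Hence some $t_{\xi_i}\in E$.

**Step 3: (a)⇒(b), a common density point.** Let $K$ carry a Radon measure with non-separable support. A continuous surjection from a closed subset of $K$ onto $[0,1]^{\mathfrak c}$ extends to $K$ by Tietze's theorem. So we may replace $K$ by the support, and assume that $K$ is non-separable and $\mu$ is strictly positive. Use the objects of Sections 6 and 7, and for $\alpha\in W$ let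
$$E_\alpha=\{t\in2^J:\nu_\omega((B^1_{y_\alpha})_t)>0\},$$
where $(B)_t=\{s:(t,s)\in B\}$. By (7.1) with $n=1$, $(\nu_J\otimes\nu_\omega)(B^1_{y_\alpha})=\nu_\kappa(a^1_\alpha)=\mu(P_\alpha)>0$, so $\nu_J(E_\alpha)>0$ by Fubini. Identify $J$ with $\omega$, write $[t|n]$ for the cylinder of points agreeing with $t$ on the first $n$ coordinates, and let
$$E'_\alpha=\Big\{t\in E_\alpha:\lim_n\frac{\nu_J(E_\alpha\cap[t|n])}{\nu_J([t|n])}=1\Big\}.$$
This is Borel, and by the Lebesgue density theorem it has the same measure as $E_\alpha$. By Step 2, for each $\alpha\in W$ some $t_\xi$ lies in $E'_\alpha$. Since $\theta$ is regular and $\theta>\omega_1$, there are $\xi<\omega_1$ and $\Gamma\in[W]^\theta$ with $t_\xi\in E'_\alpha$ for all $\alpha\in\Gamma$.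

**Step 4: (a)⇒(b), positivity of the intersections.** Let $F\subseteq\Gamma$ be finite and nonempty. In a small enough cylinder around $t_\xi$ each $E_\alpha$ $(\alpha\in F)$ has relative measure $>1-\frac1{|F|+1}$. So $\bigcap_{\alpha\in F}E_\alpha$ has relative measure greater than $1-\frac{|F|}{|F|+1}>0$ there, and $\nu_J(\bigcap_{\alpha\in F}E_\alpha)>0$. By (7.1) with all $\varepsilon_i=1$ and Fubini,
$$\mu\Big(\bigcap_{\alpha\in F}P_\alpha\Big)=\int_{2^J}\prod_{\alpha\in F}\nu_\omega\big((B^1_{y_\alpha})_t\big)\,d\nu_J(t)>0,$$
because the integrand is positive on $\bigcap_{\alpha\in F}E_\alpha$. For $F=\emptyset$ the measure is $1$. By Lemma 6.1, $K$ maps continuously onto $[0,1]^\Gamma\cong[0,1]^\theta=[0,1]^{\mathfrak c}$. This proves (a)⇒(b). A Suslinean space supporting a measure satisfies (a), since the support is the whole space; so it maps onto $[0,1]^{\mathfrak c}$.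

## 10. The converse and the bound $\mathfrak c^+$, in ZFC

Now we work in ZFC. Let $S=S_\omega$ be the Stone space of $\mathfrak B_\omega$, with its canonical strictly positive Radon probability $\nu$. By Example 2.1 it is not separable.

**Step 1: (b)⇒(a), lifting $\nu$ along a surjection.** Since $|\mathfrak B_\omega|=\mathfrak c$, the indicators of clopen subsets of $S$ are at most $\mathfrak c$ many continuous functions separating points. So we may take $S\subseteq[0,1]^{\mathfrak c}$ and view $\nu$ as a Radon measure on the cube with support $S$. Let $f:K\to[0,1]^{\mathfrak c}$ be a continuous surjection. On the subspace $\{h\circ f:h\in C([0,1]^{\mathfrak c})\}$ of $C(K)$ define $\Lambda(h\circ f)=\int h\,d\nu$. This is well defined, linear and of norm $1$, because $f$ is onto, and $\Lambda(1)=1$. By Hahn–Banach extend $\Lambda$ to $C(K)$ with norm $1$. The extension is positive: if $0\le v\le1$, then $\|1-v\|\le1$, so $1-\Lambda(v)\le1$ and $\Lambda(v)\ge0$. By the Riesz theorem $\Lambda$ is integration against a Radon probability $\mu$ on $K$. The image measure $f(\mu)$ and $\nu$ have the same integrals of continuous functions, so $f(\mu)=\nu$.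

**Step 2: (b)⇒(a), the support of $\mu$ is non-separable.** Let $F=\mathrm{supp}\,\mu$, so $\mu(F)=1$. The set $f[F]$ is compact and $\nu(f[F])=\mu(f^{-1}[f[F]])\ge\mu(F)=1$, so $f[F]\supseteq\mathrm{supp}\,\nu=S$. Also, $[0,1]^{\mathfrak c}\setminus S$ is open and $\nu$-null, so its preimage is open and $\mu$-null, hence disjoint from $F$; thus $f[F]\subseteq S$. So $f[F]=S$ is non-separable. A continuous image of a separable space is separable, so $F$ is non-separable, and $\mu$ witnesses (a).

**Step 3: $\mathfrak c^+$ is too large.** By Example 2.1, $S$ is a Suslinean space supporting a measure. Recall that the *weight* of a space is the least size of a base. Since the clopen sets form a base, $S$ has weight at most $\mathfrak c$.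

Weight does not increase under continuous surjections $h:S\to T$ of infinite compact spaces. Let $\mathcal B$ be a base of $S$ of minimal size, closed under finite unions. We claim that the open sets $T\setminus h[S\setminus U]$, $U\in\mathcal B$, form a base of $T$. If $t\in O$ with $O$ open, the compact set $h^{-1}(t)$ is covered by some $U\in\mathcal B$ with $U\subseteq h^{-1}[O]$. Then $t\in T\setminus h[S\setminus U]$. If $t'\in T\setminus h[S\setminus U]$, then $\emptyset\neq h^{-1}(t')\subseteq U\subseteq h^{-1}[O]$, so $t'\in O$.

Finally, $[0,1]^{\mathfrak c^+}$ has no base of size $\le\mathfrak c$. Suppose $\mathcal B$ were one. For each $B\in\mathcal B$ containing the zero point choose a basic box around that point inside $B$, restricting finitely many coordinates. Together these boxes restrict at most $\mathfrak c$ coordinates, so some $\alpha<\mathfrak c^+$ is restricted by none of them. But $\{x:x(\alpha)<1\}$ must contain some $B\in\mathcal B$ containing the zero point, hence its box, which contains points with $x(\alpha)=1$. This is a contradiction. So $[0,1]^{\mathfrak c^+}$ has weight greater than $\mathfrak c$, and $S$ does not map continuously onto it. This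 completes the proof of Theorem 2.3. $\blacksquare$
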